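# Cotype 2 for random projections of the cross-polytope

## 1. The case $N=n$: the cross-polytope has cotype 2

Throughout, $\sigma=(\sigma_1,\dots,\sigma_k)$ is a uniform random vector of signs in $\{-1,1\}^k$, and $\mathbb E$ without further comment is expectation over $\sigma$. A sum $\sum_i\sigma_iy_i$ with fixed $y_i$ in a normed space is called a Rademacher sum.

**Definition (cotype).** A normed space $\mathbf X$ has cotype $q\in[2,\infty)$ with constant $C_q<\infty$ if for all $k\ge1$ and $y_1,\dots,y_k\in\mathbf X$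
$$\mathbb E\Big\|\sum_{i=1}^k\sigma_iy_i\Big\|_{\mathbf X}^q\ \ge\ \frac1{C_q^q}\sum_{i=1}^k\|y_i\|_{\mathbf X}^q .$$

Cotype says that a typical signed sum cannot be much shorter than its summands suggest. Two examples fix the scale.

* In a Euclidean space, $\mathbb E\|\sum\sigma_iy_i\|_2^2=\sum\|y_i\|_2^2$ (expand the square; the cross terms have mean zero). So cotype 2 holds with constant $1$. If $|\cdot|$ is a Euclidean norm and $|x|\le\|x\|\le d|x|$ for all $x$, then $\sum\|y_i\|^2\le d^2\sum|y_i|^2=d^2\,\mathbb E|\sum\sigma_iy_i|^2\le d^2\,\mathbb E\|\sum\sigma_iy_i\|^2$. So a space at Banach–Mazur distance at most $d$ from a Euclidean space has cotype 2 with constant at most $d$.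
* In $\ell_\infty^k$ take $y_i=e_i$. Every signed sum has norm $1$, while $\sum\|y_i\|^q=k$. So any cotype-$q$ constant of $\ell_\infty^k$ is at least $k^{1/q}$.

Now take $\ell_1^N$, whose unit ball is the cross-polytope $B_1^N=\mathrm{conv}\{\pm e_1,\dots,\pm e_N\}$. It has cotype 2 with constant $\sqrt3$, for every $N$. The proof reduces to scalars.

**Scalar Rademacher sums.** Let $\theta=\sum_it_i\sigma_i$ with $t_i\in\mathbb R$. Then
$$\mathbb E\theta^4\le3(\mathbb E\theta^2)^2,\qquad \mathbb E\theta^2\le3(\mathbb E|\theta|)^2. \tag{1}$$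
Expanding the fourth power, $\mathbb E\theta^4=\sum_it_i^4+3\sum_{i\ne j}t_i^2t_j^2=3(\sum t_i^2)^2-2\sum t_i^4$, which gives the first bound. For the second, Hölder with exponents $3/2$ and $3$ applied to $\theta^2=|\theta|^{2/3}|\theta|^{4/3}$ gives
$$\mathbb E\theta^2\le(\mathbb E|\theta|)^{2/3}(\mathbb E\theta^4)^{1/3}\le(\mathbb E|\theta|)^{2/3}\,3^{1/3}(\mathbb E\theta^2)^{2/3}.$$
Divide by $(\mathbb E\theta^2)^{2/3}$ (if it is $0$ there is nothing to prove) and cube.

**Vectors in $\ell_1^N$.** For $b_1,\dots,b_k\in\mathbb R^N$ let $(\sum_i|b_i|^2)^{1/2}\in\mathbb R^N$ be the vector with coordinates $(\sum_ib_i(x)^2)^{1/2}$, $x\in[N]$. Then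
$$\Big(\sum_i\|b_i\|_1^2\Big)^{1/2}\le\Big\|\Big(\sum_i|b_i|^2\Big)^{1/2}\Big\|_1\le\sqrt3\;\mathbb E\Big\|\sum_i\sigma_ib_i\Big\|_1 . \tag{2}$$
The first inequality is the triangle inequality in $\mathbb R^k$ with its Euclidean norm: the vector $(\|b_i\|_1)_i$ is the sum over $x$ of the vectors $(|b_i(x)|)_i$. The second is (1) in each coordinate $x$, for $\theta=\sum_i b_i(x)\sigma_i$, summed over $x$.

Since $\mathbb E\|\cdot\|_1\le(\mathbb E\|\cdot\|_1^2)^{1/2}$, (2) is the cotype-2 inequality for $\ell_1^N$ with constant $\sqrt3$.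

**What changes in general.** Project $B_1^N$ orthogonally onto an $n$-dimensional subspace $E$ with $n<N$. If $n=N$ we have just treated the projection. If $n<N$, the new space is a quotient of $\ell_1^N$, and cotype does not pass to quotients with the same constant. For instance, the linear map sending the basis vectors of $\mathbb R^{2^k}$ to the $2^k$ sign vectors in $\mathbb R^k$ maps the cross-polytope onto the cube $[-1,1]^k$, so $\ell_\infty^k$ is a quotient of $\ell_1^{2^k}$. The question is whether a *random* projection avoids this.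

## 2. Random projections and the Gaussian model

The Minkowski functional of a centrally-symmetric convex body $\mathcal C$ is $\|x\|_{\mathcal C}=\inf\{\lambda>0:\lambda^{-1}x\in\mathcal C\}$. For $N\ge n$ let $\tilde P_{N,n}$ be the orthogonal projection of $B_1^N$ onto a uniform random $n$-dimensional subspace $E\subset\mathbb R^N$ (uniform for the rotation-invariant probability measure on the Grassmannian). The question, posed in Han Huang and Konstantin Tikhomirov, "Cotype of random polytopes", arXiv:2603.04749 (2026), is this. Do there exist $q$ and $C_q$, chosen independently of $n$, $N$ and $N/n$, and $\varepsilon_n\to0$, such that for every $n$ and every $N\ge n$, with probability at least $1-\varepsilon_n$, the space $(E,\|\cdot\|_{\tilde P_{N,n}})$ has cotype $q$ with constant at most $C_q$? The answer is yes, already with $q=2$.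

Let $G$ be an $n\times N$ matrix with i.i.d. $N(0,1)$ entries and columns $g_1,\dots,g_N$, and put
$$P:=GB_1^N=\mathrm{conv}\{\pm g_1,\dots,\pm g_N\},\qquad L:=\log(eN/n)\ge1 .$$
When $G$ has rank $n$, a point $x$ lies in $\lambda P$ exactly when $x=Ga$ for some $a$ with $\|a\|_1\le\lambda$. Hence
$$\|x\|_P=\min\{\|a\|_1:\ Ga=x\}. \tag{3}$$

**Theorem A.** There is an absolute constant $C<\infty$ such that for all $n\ge1$ and $N\ge n$, with probability at least $1-6e^{-n/1000}$, the space $(E,\|\cdot\|_{\tilde P_{N,n}})$ has cotype $2$ with constant at most $C$. Consequently it has cotype $q$ with constant at most $C$ for every $q\in[2,\infty)$.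

The consequence is immediate:
$$\Big(\sum\|y_i\|^q\Big)^{1/q}\le\Big(\sum\|y_i\|^2\Big)^{1/2}\le C\Big(\mathbb E\Big\|\sum\sigma_iy_i\Big\|^2\Big)^{1/2}\le C\Big(\mathbb E\Big\|\sum\sigma_iy_i\Big\|^q\Big)^{1/q}.$$
Since $q\ge2$ by definition, $q=2$ is optimal. The question is answered with $q=2$, $C_q=C$ and $\varepsilon_n=\min(1,6e^{-n/1000})$.

**Theorem B.** There is an absolute constant $C$ such that, with probability at least $1-6e^{-n/1000}$, for all $k$ and $y_1,\dots,y_k\in\mathbb R^n$:

* if $n\ge10^4$ and $N<4000n$, then $(\mathbb E\|\sum\sigma_iy_i\|_P^2)^{1/2}$ equals, up to the factor $C$,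
$$\inf\Big\{\Big\|\Big(\sum_i|b_i|^2\Big)^{1/2}\Big\|_1:\ b_i\in\mathbb R^N,\ y_i=Gb_i\Big\};$$
* if $N\ge4000n$, then it equals, up to the factor $C$,
$$\inf\Big\{\Big\|\Big(\sum_i|b_i|^2\Big)^{1/2}\Big\|_1+L^{-1/2}\Big(\sum_i\|v_i\|_2^2\Big)^{1/2}:\ b_i\in\mathbb R^N,\ v_i\in\mathbb R^n,\ y_i=Gb_i+v_i\Big\}.$$

**Proposition C.** If $n\ge2$ and $N\ge2n$, then for every $q\in[2,\infty)$, with positive probability every cotype-$q$ constant of $(E,\|\cdot\|_{\tilde P_{N,n}})$ is at least $\frac14\lfloor\log_2n\rfloor^{1/q}$.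

So an exceptional set of subspaces is unavoidable.

**Reduction to $G$.** *This replaces the random subspace by a Gaussian matrix.* Almost surely $G$ has rank $n$; let $E=(\ker G)^\perp$. For orthogonal $O$, the matrix $GO^T$ has the law of $G$ and its kernel is $O\ker G$. So the law of $E$ is rotation-invariant, that is, $E$ is uniform. Let $P_E$ be the orthogonal projection onto $E$. Since $G$ vanishes on $E^\perp$, $G=G|_E\circ P_E$, and so $P=G|_E(P_EB_1^N)$. Thus $G|_E$ is a linear isometry from $(E,\|\cdot\|_{\tilde P_{N,n}})$ onto $(\mathbb R^n,\|\cdot\|_P)$. It suffices to study $P$.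

**Measurability.** Let $G$ have rank $n$, with $\eta B_2^n\subset P$ and $\eta>0$. For the support functions $h_P(\theta)=\max_i|\langle g_i,\theta\rangle|$ and a matrix $G'$ with columns $g_i'$ and polytope $P'=G'B_1^N$, we have $|h_P-h_{P'}|\le\max_i\|g_i-g'_i\|_2\,\|\cdot\|_2$ and $h_P\ge\eta\|\cdot\|_2$. So $(1-\epsilon)P\subset P'\subset(1+\epsilon)P$ when $\max_i\|g_i-g_i'\|_2\le\epsilon\eta$. Hence $\|y\|_P$ depends continuously on the rank-$n$ matrix $G$, and the cotype-2 inequality with constant $C$, for all $k$ and $y_i$, is an intersection of relatively closed conditions. Choosing the rows of $G$ to be an orthonormal basis of $E$ that varies continuously for $E$ near a given subspace, we see that the event in Theorem A is closed in the Grassmannian.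

## 3. Lifting signed sums to $\ell_1^N$, and how this fails for the cube

Given $y_1,\dots,y_k$, we want to bound $\mathbb E\|\sum\sigma_iy_i\|_P^2$ from below, and (2) is the only tool so far. We try to pull the problem back to $\ell_1^N$.

Lifting each $y_i$ optimally, $y_i=Gb_i$ with $\|b_i\|_1=\|y_i\|_P$, gives $\|\sum\sigma_iy_i\|_P\le\|\sum\sigma_ib_i\|_1$, which is the wrong direction. So lift the *sums*: for each $\sigma$ choose $u(\sigma)\in\mathbb R^N$ with
$$Gu(\sigma)=\sum_i\sigma_iy_i,\qquad\|u(\sigma)\|_1=\Big\|\sum_i\sigma_iy_i\Big\|_P. \tag{4}$$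
Nothing is lost, but $u$ is only some function of $\sigma$, not a Rademacher sum, and (2) does not apply to it. A natural repair is to take the part of $u$ that is linear in the signs.

**Definition (Walsh expansion).** For $A\subset[k]$ let $w_A(\sigma)=\prod_{i\in A}\sigma_i$. Every function $\varphi$ on $\{-1,1\}^k$ with values in a real vector space is uniquely $\varphi=\sum_A\hat\varphi(A)w_A$, with $\hat\varphi(A)=\mathbb E\varphi w_A$. Its Rademacher part is $R\varphi=\sum_i\hat\varphi(\{i\})\sigma_i$.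

For example, if $k=2$ and $\varphi(\sigma)=1\{\sigma=(1,1)\}=\frac14(1+\sigma_1)(1+\sigma_2)$, then $R\varphi=\frac14(\sigma_1+\sigma_2)$.

The operator $R$ commutes with linear maps on the values. So $b_i:=\hat u(\{i\})$ satisfies $\sum\sigma_iGb_i=R(Gu)=R(\sum\sigma_iy_i)=\sum\sigma_iy_i$, that is, $Gb_i=y_i$. We would be finished if $\mathbb E\|Ru\|_1^2\le C\,\mathbb E\|u\|_1^2$.

**Where this stops.** That inequality fails, and the cube shows how. Let $N=2^k$, index coordinates by $x\in\{-1,1\}^k$, and let $G$ be the $k\times2^k$ matrix whose column at $x$ is $x$. Then $GB_1^N=[-1,1]^k$. For $y_i=e_i$ the sum $\sum\sigma_iy_i$ is the vector $\sigma$, and $u(\sigma)=e_\sigma$ is a lift as in (4), with $\|u(\sigma)\|_1=1$. Its coordinates are $u_x(\sigma)=1\{\sigma=x\}=2^{-k}\prod_i(1+x_i\sigma_i)$, so $Ru_x=2^{-k}\sum_ix_i\sigma_i$ and, for every $\sigma$,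
$$\|Ru(\sigma)\|_1=2^{-k}\sum_x\Big|\sum_ix_i\sigma_i\Big|=\mathbb E\Big|\sum_i\sigma_i\Big|\ge\sqrt{k/3}$$
by (1). No other choice of $b_i$ helps here: $Gb_i=e_i$ forces $\|b_i\|_1\ge\|e_i\|_\infty=1$, and (2) gives $\mathbb E\|\sum\sigma_ib_i\|_1\ge\sqrt{k/3}$.

So we must use something about $G$. In the cube example $\ker G$ contains very sparse vectors such as $e_x+e_{-x}$. The kernel of a Gaussian matrix does not. The next section turns the non-Rademacher part of $u$ into a vector of the kernel.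

## 4. A bounded multiplier that annihilates Rademacher sums

For $\varphi=\sum_A\hat\varphi(A)w_A$ put
$$T\varphi=\sum_A2^{-|A|}\hat\varphi(A)w_A,\qquad M:=\mathrm{Id}-2T .$$
Like $R$, the operators $T$ and $M$ commute with linear maps on the values. The point of $M$ is that, unlike $\mathrm{Id}-R$, it is bounded in *every* normed space, yet it also kills Rademacher sums.

**Boundedness.** Let $\xi_1,\dots,\xi_k$ be independent signs, equal to $1$ with probability $\frac34$, so $\mathbb E\xi_i=\frac12$. Then $\mathbb E_\xi w_A(\xi\sigma)=2^{-|A|}w_A(\sigma)$ with $\xi\sigma$ the coordinatewise product, hence $T\varphi(\sigma)=\mathbb E_\xi\varphi(\xi\sigma)$. By convexity $\|T\varphi(\sigma)\|_Y^2\le\mathbb E_\xi\|\varphi(\xi\sigma)\|_Y^2$, and for each fixed $\xi$ the vector $\xi\sigma$ is uniform. So $T$ is a contraction on $L_2(Y)$ for every normed space $Y$, and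
$$\mathbb E\|M\varphi\|_Y^2\le9\,\mathbb E\|\varphi\|_Y^2. \tag{5}$$

**Spectrum.** $M$ multiplies $w_A$ by $1-2^{1-|A|}$. This is $-1$ for $|A|=0$, it is $0$ for $|A|=1$, and it lies in $[\frac12,1]$ for $|A|\ge2$. In particular $M(\sum\sigma_iy_i)=0$. For Hilbert-space valued $\varphi$, Parseval's identity gives
$$\mathbb E\|M\varphi\|^2\le\mathbb E\|\varphi\|^2,\qquad\mathbb E\|(\mathrm{Id}-R)\varphi\|^2\le4\,\mathbb E\|M\varphi\|^2. \tag{6}$$

Let $u$ be the lift (4). By (5) with $Y=\ell_1^N$, $Mu$ is no larger in $\ell_1$ than $3$ times $u$, in mean square. Moreover $G(Mu)=M(Gu)=M(\sum\sigma_iy_i)=0$, so $Mu$ takes values in $\ker G$. If $\ell_1$ and $\ell_2$ norms are related on the kernel, $Mu$ is small in $\ell_2$; and in $\ell_2$ we can use (6) to pass from $M$ to $\mathrm{Id}-R$.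

## 5. $N$ proportional to $n$: vectors of the kernel are spread out

**Proposition 1.** Let $G:\mathbb R^N\to\mathbb R^n$ be onto, $P=GB_1^N$, $s>0$, $\beta,\kappa\ge1$, with $N\le\kappa s$ and $\sqrt s\|z\|_2\le\beta\|z\|_1$ for $z\in\ker G$. Then for all $y_i$ there are $b_i$ with $Gb_i=y_i$ and
$$\Big\|\Big(\sum|b_i|^2\Big)^{1/2}\Big\|_1^2\le3(2+72\kappa\beta^2)\,\mathbb E\Big\|\sum\sigma_iy_i\Big\|_P^2 .$$

*Proof.* If $\mathbb E\|\sum\sigma_iy_i\|_P^2=0$, all signed sums vanish, so all $y_i=0$ and we take $b_i=0$. Otherwise normalize this expectation to $1$ and choose $u$ as in (4), so $\mathbb E\|u\|_1^2=1$.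

By (5), $\mathbb E\|Mu\|_1^2\le9$, and $Mu$ takes values in $\ker G$, so $s\,\mathbb E\|Mu\|_2^2\le9\beta^2$. Put $h:=(\mathrm{Id}-R)u$. By (6), $s\,\mathbb E\|h\|_2^2\le36\beta^2$. By Cauchy–Schwarz,
$$\mathbb E\|h\|_1^2\le N\,\mathbb E\|h\|_2^2\le36\kappa\beta^2 .$$
Since $Ru=u-h$, $\mathbb E\|Ru\|_1^2\le2+72\kappa\beta^2$. Put $b_i=\hat u(\{i\})$. As computed in Section 3, $Gb_i=y_i$. Finally (2) gives $\|(\sum|b_i|^2)^{1/2}\|_1^2\le3(\mathbb E\|Ru\|_1)^2\le3(2+72\kappa\beta^2)$. $\square$

We need the hypothesis on the kernel. We use the Davidson–Szarek theorem (*Local operator theory, random matrices and Banach spaces*, Theorem II.13): for an $n\times m$ standard Gaussian matrix with $m\le n$ and $t>0$, each of the events $s_{\max}>\sqrt n+\sqrt m+t$ and $s_{\min}<\sqrt n-\sqrt m-t$ has probability at most $e^{-t^2/2}$. Let $c_1=10^{-3}$, and let $G_I$ be the submatrix of $G$ with columns in $I\subset[N]$. The lemma proves more than the kernel statement, because Section 7 needs it.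

**Lemma 1.** Suppose $s:=\lfloor c_1n/L\rfloor\ge1$, and let $\rho=\sqrt{n/s}$. With probability at least $1-2e^{-n/64}$, for all $I$ with $|I|\le s$ the singular values of $G_I$ lie in $[\frac12\sqrt n,\frac32\sqrt n]$. On this event, for all $u\in\mathbb R^N$,
$$\|Gu\|_2\le\tfrac32\rho\big(\sqrt s\|u\|_2+\|u\|_1\big),\qquad\sqrt s\|u\|_2\le2\rho^{-1}\|Gu\|_2+4\|u\|_1. \tag{7}$$

*Proof.*

**Step 1 (union bound over column sets).** *This gives the singular value estimate.* The claim says $\frac12\sqrt n\|u\|_2\le\|Gu\|_2\le\frac32\sqrt n\|u\|_2$ for all $u$ with at most $s$ nonzero coordinates, so it suffices to treat $|I|=s$. Since $L\ge1$, $s\le n/1000$ and $\sqrt s\le\sqrt n/4$. With $m=s$ and $t=\sqrt n/4$, each $I$ fails with probability at most $2e^{-n/32}$. The number of $I$ is at most $(eN/s)^s$. The function $x\mapsto x\log(eN/x)$ has derivative $\log(N/x)\ge0$ on $(0,N]$. So with $s_0=c_1n/L\ge s$,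
$$s\log\frac{eN}s\le s_0\log\frac{eN}{s_0}=\frac{c_1n}L\Big(L+\log L+\log\frac1{c_1}\Big)\le c_1\Big(2+\log\frac1{c_1}\Big)n\le\frac n{64},$$
using $\log L\le L$, $L\ge1$, and $10^{-3}(2+6.91)<0.009<\frac1{64}$. The union bound gives failure probability at most $2e^{n/64-n/32}=2e^{-n/64}$.

**Step 2 (blocks of decreasing coordinates).** *This passes from sparse vectors to all vectors.* Given $u$, let $B_1$ be the positions of the $s$ largest coordinates in absolute value, $B_2$ the next $s$, and so on (the last block may be shorter). For $j\ge2$ each coordinate in $B_j$ is at most the average over $B_{j-1}$, namely $s^{-1}\|u_{B_{j-1}}\|_1$. So $\|u_{B_j}\|_2\le s^{-1/2}\|u_{B_{j-1}}\|_1$, and $\sum_{j\ge2}\|u_{B_j}\|_2\le s^{-1/2}\|u\|_1$. Applying Step 1 to each block,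
$$\|Gu\|_2\le\tfrac32\sqrt n\big(\|u\|_2+s^{-1/2}\|u\|_1\big),\qquad\|Gu\|_2\ge\tfrac12\sqrt n\|u_{B_1}\|_2-\tfrac32\sqrt n\,s^{-1/2}\|u\|_1 .$$
Since $\sqrt n=\rho\sqrt s$, the first is the first half of (7). The second gives $\|u_{B_1}\|_2\le2n^{-1/2}\|Gu\|_2+3s^{-1/2}\|u\|_1$. With $\|u\|_2\le\|u_{B_1}\|_2+s^{-1/2}\|u\|_1$ we get $\|u\|_2\le2n^{-1/2}\|Gu\|_2+4s^{-1/2}\|u\|_1$. Multiply by $\sqrt s$. $\square$

**Case I: $n\ge10^4$ and $n\le N<4000n$.** Here $L\le\log(4000e)<10$, so $c_1n/L\ge1$. Since $\lfloor a\rfloor\ge a/2$ for $a\ge1$, $s\ge c_1n/(2L)\ge n/20000$, hence $N\le8\cdot10^7s$. On the event of Lemma 1 (and $G$ of full rank, almost surely), (7) gives $\sqrt s\|z\|_2\le4\|z\|_1$ on $\ker G$. Proposition 1 with $\beta=4$, $\kappa=8\cdot10^7$ provides $b_i$ with $Gb_i=y_i$ and, by (3) and (2),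
$$\sum\|y_i\|_P^2\le\sum\|b_i\|_1^2\le\Big\|\Big(\sum|b_i|^2\Big)^{1/2}\Big\|_1^2\le C_{\mathrm I}^2\,\mathbb E\Big\|\sum\sigma_iy_i\Big\|_P^2,\qquad C_{\mathrm I}^2=3(2+72\cdot8\cdot10^7\cdot16).$$
This is cotype 2, and the last inequality is the lower bound on $\mathbb E\|\sum\sigma_iy_i\|_P^2$ claimed in the first part of Theorem B. The failure probability is at most $2e^{-n/64}$.

## 6. The loss $N/s$, and Euclidean balls inside $P$

When $N/n$ is unbounded, exactly one line of Proposition 1 breaks: $\|h\|_1\le\sqrt N\|h\|_2$, where $\sqrt{N/s}$ is lost. A better $s$ cannot save it. Any $n+1$ columns of $G$ are dependent, so $\ker G$ contains $z\ne0$ with at most $n+1$ nonzero coordinates, for which $\|z\|_1\le\sqrt{n+1}\|z\|_2$. The kernel condition then forces $s\le\beta^2(n+1)$, so $\kappa\beta^2\ge N/(n+1)$.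

What is available instead is seen at the other extreme. For very large $N$ the polytope $P$ is nearly a ball, and Euclidean spaces have cotype 2. The next lemma shows that for all $N\ge4000n$, $P$ contains a ball of radius $\sqrt L/4$. We also use Gaussian concentration: $\mathbb P(\|g_i\|_2>\sqrt n+t)\le e^{-t^2/2}$ for $t>0$.

**Lemma 2.** Let $N\ge4000n$, $s_*=\max(1,\lfloor c_1n/L\rfloor)$ and $\mathcal A=\max_{|I|\le s_*}\|G_I\|$.

(i) If $c_1n/L\ge1$, then on the event of Lemma 1, $\mathcal A^2\le10^4Ls_*$. If $c_1n/L<1$, then with probability at least $1-3e^{-n/1000}$, $\mathcal A\le95\sqrt L$, so again $\mathcal A^2\le10^4Ls_*$.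

(ii) With probability at least $1-e^{-n}$, the following holds: if $\mathcal A^2\le10^4Ls_*$, then $\frac{\sqrt L}4B_2^n\subset P$.

*Proof of (i).* If $c_1n/L\ge1$, then $s_*\ge c_1n/(2L)$, that is, $n\le2000Ls_*$, and $\mathcal A^2\le\frac94n\le4500Ls_*$.

If $c_1n/L<1$, then $s_*=1$ and $\mathcal A=\max_i\|g_i\|_2$. With $t=2\sqrt{\log N}$ and a union bound, $\mathcal A\le\sqrt n+2\sqrt{\log N}$ fails with probability at most $N\cdot N^{-2}=1/N$. Since $N=\frac nee^L>\frac nee^{c_1n}$, $1/N\le\frac en e^{-n/1000}\le3e^{-n/1000}$. Finally $n\le1000L$ and $\log N\le L+\log n\le L+n\le1001L$, so $\mathcal A\le(\sqrt{1000}+2\sqrt{1001})\sqrt L\le95\sqrt L$.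

*Proof of (ii).* Let $\tau=\sqrt L/4$. The support function of $P$ is $h_P(\theta)=\max_i|\langle g_i,\theta\rangle|$, and $\tau B_2^n\subset P$ is equivalent to $h_P\ge\tau$ on the unit sphere $S^{n-1}$. The plan is to find, for each point of a net, many columns with inner product at least $2\tau$. Having many of them lets us use a net of *constant* mesh.

**Step 1 (one direction).** *This counts the columns with large inner product.* For $\gamma\sim N(0,1)$ and $t\ge0$, bounding the density on $[t,t+1]$ from below and using $(t+1)^2\le2t^2+2$,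
$$\mathbb P(|\gamma|\ge t)\ge\tfrac2{\sqrt{2\pi}}e^{-(t+1)^2/2}\ge\tfrac2{\sqrt{2\pi}}e^{-t^2-1}\ge\tfrac14e^{-t^2}.$$
Since $(2\tau)^2=L/4$, $p:=\mathbb P(|\gamma|\ge2\tau)\ge\frac14(eN/n)^{-1/4}$. As $\frac14e^{-1/4}\ge\frac16$, $Np\ge\frac16n(N/n)^{3/4}\ge72n$, because $4000^{3/4}\ge432$. For fixed $\theta'\in S^{n-1}$ let $I_{\theta'}=\{i:|\langle g_i,\theta'\rangle|\ge2\tau\}$. Its size has law $\mathrm{Bin}(N,p)$. By the Chernoff bound, $|I_{\theta'}|\ge Np/2\ge36n\ge s_*$ except with probability at most $e^{-Np/8}\le e^{-9n}$.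

**Step 2 (net).** *This makes Step 1 hold in enough directions at once.* Let $\mathcal N$ be a $\delta$-net of $S^{n-1}$ with $\delta=\frac1{400}$ and $|\mathcal N|\le(3/\delta)^n=1200^n\le e^{7.1n}$. Since $7.1-9<-1$, with probability at least $1-e^{-n}$ we have $|I_{\theta'}|\ge s_*$ for all $\theta'\in\mathcal N$.

**Step 3 (all directions).** *This uses the bound on $\mathcal A$ to leave the net.* Suppose the event of Step 2 holds, $\mathcal A^2\le10^4Ls_*$, and yet $\max_i|\langle g_i,\theta\rangle|<\tau$ for some $\theta\in S^{n-1}$. Take $\theta'\in\mathcal N$ with $\|\theta-\theta'\|_2\le\delta$, and $I\subset I_{\theta'}$ with $|I|=s_*$. For $i\in I$, $|\langle g_i,\theta'-\theta\rangle|>2\tau-\tau=\tau$. Hence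
$$\tfrac L{16}s_*=\tau^2s_*<\|G_I^T(\theta-\theta')\|_2^2\le\mathcal A^2\delta^2\le10^4Ls_*\cdot\tfrac1{160000}=\tfrac L{16}s_*,$$
a contradiction. $\square$

**Case III: $N\ge4000n$ and $c_1n<L$.** Here $s_*=1$, and $P$ is the convex hull of $\pm g_i$, so $P\subset\mathcal AB_2^n$. By Lemma 2, with probability at least $1-3e^{-n/1000}-e^{-n}$,
$$\tfrac{\sqrt L}4B_2^n\subset P\subset\mathcal AB_2^n\subset95\sqrt L\,B_2^n . \tag{8}$$
So the space is at distance at most $380$ from $\ell_2^n$ and has cotype 2 with constant at most $380$. Also $\|x\|_P\ge(95\sqrt L)^{-1}\|x\|_2$ gives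
$$\mathbb E\Big\|\sum\sigma_iy_i\Big\|_P^2\ge95^{-2}L^{-1}\sum\|y_i\|_2^2 .$$
This is the lower bound in the second part of Theorem B, with $b_i=0$, $v_i=y_i$.

What remains is $N\ge4000n$ with $c_1n\ge L$, where $P$ need be neither close to a ball nor covered by Proposition 1. There we split each $y_i$ into a part lifted to $\ell_1^N$ and a part measured in the Euclidean norm.

## 7. Truncation, and coordinates that are rarely active

The scale at which the two parts separate is $1/s$. By the first half of (7), $G$ maps a vector $a$ with $\|a\|_1\le1$ and $\|a\|_2\le s^{-1/2}$ into the ball $3\rho B_2^n$, and Lemma 2 will put this ball inside a constant multiple of $P$. So spread-out vectors can be handed to the Euclidean part. The remaining large coordinates are few, about $s$ of them, and if they always sat in a fixed set of size $O(s)$, the Cauchy–Schwarz step of Proposition 1 would cost only a constant. The difficulty is that their positions depend on $\sigma$, and their union over all $\sigma$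 may be large. The way out: a function of $\sigma$ that is nonzero with small probability cannot be close to a Rademacher sum, because by (1) a Rademacher sum does not concentrate its second moment on a small event.

A small example: the scalar function $1\{\sigma=(1,\dots,1)\}=2^{-k}\prod_{i=1}^k(1+\sigma_i)$ is nonzero with probability $2^{-k}$ and has second moment $2^{-k}$. Its Rademacher part $2^{-k}\sum\sigma_i$ has second moment only $k4^{-k}$.

**Proposition 2.** Let $G:\mathbb R^N\to\mathbb R^n$ be onto, $P=GB_1^N$, $s,\rho>0$ and $\alpha,\beta\ge1$, such that for all $u\in\mathbb R^N$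

* (H1) $\|Gu\|_2\le\alpha\rho(\sqrt s\|u\|_2+\|u\|_1)$,
* (H2) $\sqrt s\|u\|_2\le\beta(\rho^{-1}\|Gu\|_2+\|u\|_1)$.

Put $D^2=104\alpha^2\beta^2$. Then for all $y_i\in\mathbb R^n$ there are $b_i\in\mathbb R^N$, $v_i\in\mathbb R^n$ with $y_i=Gb_i+v_i$ and
$$\Big\|\Big(\sum|b_i|^2\Big)^{1/2}\Big\|_1^2\le6(1+12D^2)\,\mathbb E\Big\|\sum\sigma_iy_i\Big\|_P^2,\qquad\sum\|v_i\|_2^2\le12\alpha^2\rho^2(1+D^2)\,\mathbb E\Big\|\sum\sigma_iy_i\Big\|_P^2 .$$
If moreover (H3) $\rho B_2^n\subset\gamma P$, then $(\mathbb R^n,\|\cdot\|_P)$ has cotype $2$ with constant depending only on $\alpha,\beta,\gamma$.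

*Proof.* Let $\lambda(\sigma)=\|\sum\sigma_iy_i\|_P$. If $\mathbb E\lambda^2=0$, all $y_i=0$ and we take zeros. Otherwise normalize $\mathbb E\lambda^2=1$, so $\mathbb E\lambda\le1$, and choose $u$ as in (4), so $\|u(\sigma)\|_1=\lambda(\sigma)$.

**Step 1 (truncation).** *This sends the small coordinates to the Euclidean part.* Let $w_x(\sigma)=u_x(\sigma)1\{|u_x(\sigma)|\ge1/s\}$ for $x\in[N]$, and $v=G(u-w)$. The coordinates of $u-w$ are below $1/s$ in absolute value, so $\|u-w\|_2^2\le\frac1s\|u\|_1=\lambda/s$, and $\|u-w\|_1\le\lambda$. By (H1), $\|v\|_2\le\alpha\rho(\sqrt\lambda+\lambda)$, hence $\mathbb E\|v\|_2^2\le\alpha^2\rho^2(2\mathbb E\lambda+2\mathbb E\lambda^2)\le4\alpha^2\rho^2$. Each nonzero coordinate of $w$ contributes at least $1/s$ to $\|u\|_1$. Altogether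
$$\sum\sigma_iy_i=Gw(\sigma)+v(\sigma),\qquad\mathbb E\|w\|_1^2\le1,\qquad\mathbb E\,\#\{x:w_x(\sigma)\ne0\}\le s\,\mathbb E\lambda\le s. \tag{9}$$

**Step 2 ($\ell_2$ bound off the Rademacher part).** *This repeats the argument with $M$, with an error term.* Apply $M$ to the identity in (9): the left side is killed, so $G(Mw)=-Mv$. By (6), $\mathbb E\|G(Mw)\|_2^2\le\mathbb E\|v\|_2^2\le4\alpha^2\rho^2$; by (5), $\mathbb E\|Mw\|_1^2\le9$. Squaring (H2) for $Mw$ and taking expectations, $s\,\mathbb E\|Mw\|_2^2\le2\beta^2(4\alpha^2+9)\le26\alpha^2\beta^2$. By (6), $h:=(\mathrm{Id}-R)w$ satisfies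
$$s\,\mathbb E\|h\|_2^2\le104\alpha^2\beta^2=D^2. \tag{10}$$

**Step 3 (splitting the coordinates).** *This shows that the rarely active coordinates of $w$ are small in $\ell_2$.* Let $p_x=\mathbb P(w_x\ne0)$ and $A=\{x:p_x\ge\frac1{12}\}$. By (9), $\sum_xp_x\le s$, so $|A|\le12s$. Let $x\notin A$ and $\theta_x=Rw_x$, a scalar Rademacher sum with $w_x=\theta_x+h_x$. By Cauchy–Schwarz and (1),
$$\mathbb E\,\theta_x^21\{w_x\ne0\}\le(\mathbb E\theta_x^4)^{1/2}p_x^{1/2}\le\sqrt3\,\sqrt{1/12}\;\mathbb E\theta_x^2=\tfrac12\mathbb E\theta_x^2 .$$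
So at least half of $\mathbb E\theta_x^2$ lives on $\{w_x=0\}$, where $\theta_x=-h_x$. Hence $\frac12\mathbb E\theta_x^2\le\mathbb E\theta_x^21\{w_x=0\}\le\mathbb Eh_x^2$. The functions $\theta_x$ and $h_x$ have disjoint Walsh supports, so $\mathbb Ew_x^2=\mathbb E\theta_x^2+\mathbb Eh_x^2\le3\,\mathbb Eh_x^2$. Summing over $x\notin A$ and using (10) and then (H1), $w'':=w1_{A^c}$ satisfies
$$s\,\mathbb E\|w''\|_2^2\le3D^2,\qquad\mathbb E\|w''\|_1^2\le1,\qquad\mathbb E\|Gw''\|_2^2\le2\alpha^2\rho^2(3D^2+1).$$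

**Step 4 (reading off $b_i$ and $v_i$).** *This takes Rademacher parts in the final decomposition.* Let $w'=w1_A$ and $v'=v+Gw''$. Then $\sum\sigma_iy_i=Gw'+v'$ and
$$\mathbb E\|v'\|_2^2\le2\cdot4\alpha^2\rho^2+2\cdot2\alpha^2\rho^2(3D^2+1)=12\alpha^2\rho^2(1+D^2).$$
Put $b_i=\widehat{w'}(\{i\})$ and $v_i=\widehat{v'}(\{i\})$. Comparing Walsh coefficients at $\{i\}$, $y_i=Gb_i+v_i$. By Bessel's inequality $\sum\|v_i\|_2^2\le\mathbb E\|v'\|_2^2$, which is the second estimate. For the first, $A$ is a fixed set, so $Rw'=(Rw)1_A=w'-h1_A$. Since $|A|\le12s$, $\|h1_A\|_1\le\sqrt{12s}\,\|h\|_2$, and $\mathbb E\|h1_A\|_1^2\le12D^2$ by (10). Hence $\mathbb E\|Rw'\|_1^2\le2+24D^2$, and (2) gives $\|(\sum|b_i|^2)^{1/2}\|_1^2\le3(2+24D^2)=6(1+12D^2)$.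

**Step 5 (cotype).** *This uses (H3) to return to the norm of $P$.* Under (H3), $\|v\|_P\le\gamma\rho^{-1}\|v\|_2$, so $\|y_i\|_P\le\|b_i\|_1+\gamma\rho^{-1}\|v_i\|_2$. By the first inequality in (2),
$$\sum\|y_i\|_P^2\le2\sum\|b_i\|_1^2+2\gamma^2\rho^{-2}\sum\|v_i\|_2^2\le12(1+12D^2)+24\gamma^2\alpha^2(1+D^2),$$
and the right side is the square of a cotype-2 constant, since $\mathbb E\lambda^2=1$. $\square$

## 8. Assembling Theorems A and B

**Small $n$.** If $n<10^4$, John's theorem says that every $n$-dimensional normed space is at Banach–Mazur distance at most $\sqrt n\le100$ from $\ell_2^n$. By Section 1 the cotype-2 constant is at most $100$, for every full-dimensional $P$. So Theorem A holds deterministically for $n<10^4$.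

**Case II: $N\ge4000n$ and $c_1n\ge L$.** On the events of Lemma 1 and Lemma 2(ii), (7) gives (H1) and (H2) with $s=\lfloor c_1n/L\rfloor\ge1$, $\rho=\sqrt{n/s}$, $\alpha=\frac32$, $\beta=4$. By Lemma 2(i) the condition in Lemma 2(ii) is met, so $\frac{\sqrt L}4B_2^n\subset P$. Since $\frac{c_1n}{2L}\le s\le\frac{c_1n}L$,
$$1000L\le\rho^2=n/s\le2000L ,$$
so (H3) holds with $\gamma=4\rho/\sqrt L\le4\sqrt{2000}\le179$. Proposition 2 gives cotype 2 with an absolute constant. It also gives $y_i=Gb_i+v_i$ with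
$$\Big\|\Big(\sum|b_i|^2\Big)^{1/2}\Big\|_1+L^{-1/2}\Big(\sum\|v_i\|_2^2\Big)^{1/2}\le\Big(\sqrt{6(1+12D^2)}+\sqrt{2000\cdot12\alpha^2(1+D^2)}\Big)\Big(\mathbb E\Big\|\sum\sigma_iy_i\Big\|_P^2\Big)^{1/2},$$
the lower bound in the second part of Theorem B. The failure probability is at most $2e^{-n/64}+e^{-n}$.

**Theorem A.** For $n\ge10^4$ every $N\ge n$ falls in Case I (Section 5), Case II or Case III (Section 6). In each case the failure probability is at most $6e^{-n/1000}$. Together with small $n$ and the reduction in Section 2, this proves Theorem A. $\blacksquare$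

**Theorem B.** The lower bounds on the averages were shown in Cases I, II and III; Cases II and III cover all $N\ge4000n$ without a restriction on $n$. For the upper bounds let $y_i=Gb_i+v_i$. By (3), $\|\sum\sigma_iy_i\|_P\le\|\sum\sigma_ib_i\|_1+\|\sum\sigma_iv_i\|_P$. By Minkowski's inequality in $L_2$,
$$\Big(\mathbb E\Big\|\sum\sigma_ib_i\Big\|_1^2\Big)^{1/2}\le\sum_x\Big(\mathbb E\Big|\sum_i\sigma_ib_i(x)\Big|^2\Big)^{1/2}=\sum_x\Big(\sum_ib_i(x)^2\Big)^{1/2}=\Big\|\Big(\sum|b_i|^2\Big)^{1/2}\Big\|_1 .$$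
In Case I there are no $v_i$, and the bound holds with factor $1$. In Cases II and III, $\frac{\sqrt L}4B_2^n\subset P$ gives $\|v\|_P\le4L^{-1/2}\|v\|_2$, so $(\mathbb E\|\sum\sigma_iv_i\|_P^2)^{1/2}\le4L^{-1/2}(\sum\|v_i\|_2^2)^{1/2}$, and the bound holds with factor $4$. $\blacksquare$

**Remark (the vectors $v_i$ are needed).** On the good event of Case II take $k=n$ and $y_i=e_i$. By the bound just proved with $b_i=0$, $v_i=e_i$, the Rademacher average is at most $4\sqrt{n/L}$. Suppose instead $e_i=Gb_i$ for all $i$, and write $b(x)=(b_i(x))_i\in\mathbb R^n$. Lemma 1 with one-element sets $I$ gives $\|g_x\|_2\le\frac32\sqrt n$, so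
$$n=\sum_i\langle e_i,Gb_i\rangle=\sum_x\langle g_x,b(x)\rangle\le\tfrac32\sqrt n\,\Big\|\Big(\sum|b_i|^2\Big)^{1/2}\Big\|_1 .$$
Every such representation costs at least $\frac23\sqrt n$, which exceeds the average by a factor at least $\sqrt L/6$. In Case II, $L$ may be as large as $c_1n$.

## 9. Cubes hidden in rare projections: proof of Proposition C

Exceptional subspaces exist because a Gaussian matrix has a positive chance of being near any given matrix, in particular one whose polytope contains a cube as in Section 3.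

**Step 1 (the model).** *This builds a polytope with bad cotype from at most $N$ columns.* Let $k=\lfloor\log_2n\rfloor\ge1$, so $2^{k-1}+(n-k)\le2n\le N$. Let $G_0$ be the $n\times N$ matrix whose columns are the $2^{k-1}$ sign vectors of $\{-1,1\}^k\times\{0\}$ taken up to sign, then $e_{k+1},\dots,e_n$, then zeros. The polytope $P_0=G_0B_1^N$ is the convex hull of $[-1,1]^k\times\{0\}$ and $\{0\}\times B_1^{n-k}$, that is, the unit ball of $\ell_\infty^k\oplus_1\ell_1^{n-k}$. It contains $\eta B_2^n$ for some $\eta>0$, so $h_{P_0}\ge\eta\|\cdot\|_2$.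

**Step 2 (perturbation).** *This transfers the shape to $P$.* If every column of $G$ is within $\eta/2$ of the corresponding column of $G_0$, then $|h_P-h_{P_0}|\le\frac\eta2\|\cdot\|_2\le\frac12h_{P_0}$, so $\frac12P_0\subset P\subset2P_0$. This event has positive probability because $G$ has an everywhere positive density.

**Step 3 (testing cotype).** *This evaluates the definition on basis vectors.* On this event let $y_i=e_i$, $i\le k$. Then $\|\sum\sigma_iy_i\|_P\le2\|\sum\sigma_iy_i\|_{P_0}=2$ for all $\sigma$, and $\|y_i\|_P\ge\frac12\|y_i\|_{P_0}=\frac12$. Any cotype-$q$ constant $C_q$ satisfies $2^q\ge C_q^{-q}k2^{-q}$, that is, $C_q\ge\frac14k^{1/q}$. By the isometry of Section 2 the same holds for $(E,\|\cdot\|_{\tilde P_{N,n}})$. $\blacksquare$
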